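\title{Supercongruences between truncated hypergeometric sums and their unit roots}

\begin{abstract}
Let $F_{p^s}(z)$ be the sum of the first $p^s$ terms of the series $\sum_n\big((1/2)_n/n!\big)^dz^n$, let $\epsilon=\pm1$, and let $f_p(\epsilon)$ be the $p$-adic limit of the quotients $F_{p^s}(\epsilon)/F_{p^{s-1}}(\epsilon)$, which exists when $F_p(\epsilon)$ is a $p$-adic unit. We prove that $F_p(\epsilon)\equiv f_p(\epsilon)$ modulo $p^3$ for $(d,\epsilon)=(3,\pm1),(4,1),(5,1),(6,1)$, and modulo $p^5$ for $(d,\epsilon)=(6,1)$, for every odd prime $p$ at which $F_p(\epsilon)$ is a unit. We also show that the exponents are optimal and that no other pair with $3\le d\le6$ satisfies the congruence modulo $p^3$. The proof is elementary: it uses a reflection symmetry, polynomial identities modulo $p$, one telescoping recurrence and the residues of an explicit rational function.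
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge2$. With $(x)_n=x(x+1)\cdots(x+n-1)$, put
\[
\alpha(n)=\frac{(1/2)_n}{n!}=\binom{2n}{n}4^{-n},\qquad A(n)=\alpha(n)^d ,
\]
and consider the hypergeometric series $F(z)=\sum_{n\ge0}A(n)z^n$. For an odd prime $p$ and an integer $s\ge0$ let
\[
F_{p^s}(z)=\sum_{n=0}^{p^s-1}A(n)z^n
\]
be its truncation after $p^s$ terms, so that $F_1(z)=1$. The denominators of the $A(n)$ are powers of $2$, so for $\epsilon\in\{1,-1\}$ the numbers $F_{p^s}(\epsilon)$ lie in the ring $\mathbb{Z}_p$ of $p$-adic integers. All congruences are meant in $\mathbb{Z}_p$, and a \emph{unit} is an element of $\mathbb{Z}_p$ not divisible by $p$.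

A theorem of Dwork states the following. If $F_p(\epsilon)$ is a unit, then $F_{p^s}(\epsilon)$ is a unit for all $s\ge1$, and
\[
\frac{F_{p^{s+1}}(\epsilon)}{F_{p^s}(\epsilon)}\equiv\frac{F_{p^s}(\epsilon)}{F_{p^{s-1}}(\epsilon)}\pmod{p^s}.
\]
Hence the $p$-adic limit
\[
f_p(\epsilon)=\lim_{s\to\infty}\frac{F_{p^s}(\epsilon)}{F_{p^{s-1}}(\epsilon)},
\]
the \emph{unit root}, exists. It is the factor by which the truncated sum is asymptotically multiplied when the summation index is allowed one more digit in base $p$. Dwork's congruence says that the $s$-th quotient approximates $f_p(\epsilon)$ modulo $p^s$. The first quotient is $F_p(\epsilon)$ itself, so $f_p(\epsilon)\equiv F_p(\epsilon)\pmod p$, and a priori it costs $p^3$ terms of the series to learn $f_p(\epsilon)$ modulo $p^3$. The following conjecture, posed in \cite{BD}, says that in certain cases $p$ terms suffice.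

\medskip
\noindent\textbf{Conjecture.} \emph{\textup{(a)} Let $(d,\epsilon)$ be one of $(3,1)$, $(3,-1)$, $(4,1)$, $(5,1)$, $(6,1)$. For every odd prime $p$ such that $F_p(\epsilon)$ is a unit, $F_p(\epsilon)\equiv f_p(\epsilon)\pmod{p^3}$.}

\emph{\textup{(b)} Let $d=6$. For every odd prime $p$ such that $F_p(1)$ is a unit, $F_p(1)\equiv f_p(1)\pmod{p^5}$.}

\medskip
What should one expect? We shall see that a symmetry gives the congruence modulo $p^2$ for every pair $(d,\epsilon)$ (Remark~\ref{rem:p2}), and that modulo $p^3$ the difference $f_p(\epsilon)-F_p(\epsilon)$ is $p^2$ times an explicit residue class (Proposition~\ref{prop:criterion}). This class need not vanish: it is nonzero for $(d,\epsilon)=(4,-1)$ and $p=5$. The exponent $2$ is thus the natural guess, and each pair in the conjecture needs a reason of its own for doing better.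

\begin{theorem}\label{thm:main}
Both parts of the conjecture hold.
\end{theorem}

We prove a finite statement that needs no unit hypothesis. Here $\left(\frac{\cdot}{p}\right)$ is the Legendre symbol.

\begin{theorem}\label{thm:finite}
For all $s\ge0$, the congruence $F_{p^{s+1}}(\epsilon)\equiv F_p(\epsilon)F_{p^s}(\epsilon)$ holds
\begin{itemize}
\item[(i)] modulo $p^5$ if $d=6$, $\epsilon=1$, for every odd prime $p$;
\item[(ii)] modulo $p^3$ if $d=4$, $\epsilon=1$, for every odd prime $p$; if $d\in\{3,5\}$, $\epsilon=1$ and $p\equiv1\pmod4$; and if $d=3$, $\epsilon=-1$ and $\left(\frac{-2}{p}\right)=1$.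
\end{itemize}
In the cases $(d,\epsilon)=(3,\pm1),(5,1)$, for the remaining odd primes, $F_p(\epsilon)\equiv0\pmod p$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:finite}]
Let $F_p(\epsilon)$ be a unit. By the last sentence of Theorem~\ref{thm:finite}, $p$ is among the primes in (i) or (ii). By induction $F_{p^s}(\epsilon)\equiv F_p(\epsilon)^s\pmod p$, so these numbers are units, and every quotient $F_{p^{s+1}}(\epsilon)/F_{p^s}(\epsilon)$ is congruent to $F_p(\epsilon)$ modulo $p^3$, respectively $p^5$. Let $s\to\infty$.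
\end{proof}

The list of pairs and the exponents cannot be improved.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] For $3\le d\le6$, the assertion ``$F_p(\epsilon)\equiv f_p(\epsilon)\pmod{p^3}$ for all odd primes $p$ such that $F_p(\epsilon)$ is a unit'' holds exactly for $(d,\epsilon)=(3,\pm1),(4,1),(5,1),(6,1)$.
\item[(ii)] The exponent $3$ is optimal for $(3,\pm1),(4,1),(5,1)$, and the exponent $5$ is optimal for $(6,1)$: in each case there is an odd prime $p$ such that $F_p(\epsilon)$ is a unit and $F_p(\epsilon)\not\equiv f_p(\epsilon)$ modulo $p^4$, respectively $p^6$.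
\end{itemize}
\end{theorem}

The proof runs as follows. Summing over the last digit of $n$ writes $F_{p^{s+1}}(\epsilon)$ as $\sum_m\epsilon^mA(m)G_m$, and it suffices to show that $G_m$ hardly depends on $m$ (Section~\ref{sec:digit}). Up to a factor congruent to $1$ modulo $p^3$, the number $G_m$ is the value at $p(m+\frac14)$ of an even power series $k_0+k_2y^2+k_4y^4+\cdots$ (Sections~\ref{sec:example} and~\ref{sec:reflection}). The congruence modulo $p^3$ then hinges on $k_2$ modulo $p$, which is computed in Section~\ref{sec:modp} for $\epsilon=1$ and in Section~\ref{sec:cubes} for $(d,\epsilon)=(3,-1)$. The congruence modulo $p^5$ needs $k_2$ modulo $p^3$, which comes from a residue identity (Section~\ref{sec:six}). Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. Dwork's theorem is used only to know that $f_p(\epsilon)$ exists.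

\section{Removing the last digit}\label{sec:digit}

From now on $p$ is an odd prime, $\epsilon\in\{1,-1\}$, and
\[
N=\frac{p-1}2,\qquad q=\frac p4 .
\]
We write $F_{p^s}$ and $f_p$ for $F_{p^s}(\epsilon)$ and $f_p(\epsilon)$, and $[y^j]g$ for the coefficient of $y^j$ in a power series $g$. We use three standard facts on power series.
\begin{itemize}
\item[(P1)] The ring $\mathbb{Z}_p[[x]]$ is a domain, and $g$ is invertible in it if and only if $g(0)$ is a unit.
\item[(P2)] For $c\in p\mathbb{Z}_p$, the value $g(c)$ converges and $g(c)\equiv g(0)\pmod p$; the substitution $x\mapsto c\pm y$ is a ring homomorphism $\mathbb{Z}_p[[x]]\to\mathbb{Z}_p[[y]]$, and $g(c\pm y)\equiv g(\pm y)\pmod p$.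
\item[(P3)] Since $2$ is invertible, every series in $1+x\mathbb{Z}_p[[x]]$ has a unique square root $g^{1/2}$ in $1+x\mathbb{Z}_p[[x]]$. The same holds over $\mathbb{F}_p$, and by uniqueness the square root commutes with reduction modulo $p$.
\end{itemize}

To compare $F_{p^{s+1}}$ with $F_pF_{p^s}$ we write $n=a+pm$ with $0\le a<p$ and compare $\alpha(a+pm)$ with $\alpha(a)\alpha(m)$. The quotient $\alpha(a+pm)/\alpha(pm)$ is the value at $x=pm$ of
\[
\rho_a(x)=\prod_{j=0}^{a-1}\frac{x+j+\frac12}{x+j+1}.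
\]
For $0\le a<p$ this rational function lies in $\mathbb{Z}_p[[x]]$ by (P1), and $\rho_a(0)=\alpha(a)$.

\begin{lemma}\label{lem:factor}
For $k\ge0$ let $X=p(k+\frac12)$ and
\begin{equation}\label{eq:W}
W(k)=\prod_{i=1}^N\frac{(X-i)(X+i)}{(X+i-\frac p2)(X-i+\frac p2)},\qquad w(m)=\prod_{k=0}^{m-1}W(k).
\end{equation}
For $0\le a<p$ and $m\ge0$,
\begin{equation}\label{eq:factor}
\alpha(a+pm)=\alpha(m)\,w(m)\,\rho_a(pm).
\end{equation}
Moreover:
\begin{itemize}
\item[(i)] $w(m)\equiv1\pmod p$;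
\item[(ii)] if $N<a<p$ then $p\mid\rho_a(pm)$; hence $p^d\mid A(n)$ whenever the last digit of $n$ in base $p$ exceeds $N$;
\item[(iii)] $A(a+pm)\equiv A(a)A(m)\pmod p$.
\end{itemize}
\end{lemma}

\begin{proof}
The factors of $(\frac12)_{pm}$ are $pk+j+\frac12$ with $0\le k<m$, $0\le j<p$. Those with $j=N$ equal $p(k+\frac12)$ and have product $p^m(\frac12)_m$; the others are $X+j-N$, that is, $X\pm i$ with $1\le i\le N$. The multiples of $p$ in $(pm)!$ have product $p^mm!$; the other factors are $pk+j=X-\frac p2+j$ with $1\le j\le p-1$, and $j=i$, $j=p-i$ give the two factors in the denominator of \eqref{eq:W}. So $\alpha(pm)=\alpha(m)w(m)$, which proves \eqref{eq:factor}. Since $X\equiv\frac p2\equiv0\pmod p$, each factor in \eqref{eq:W} is congruent to $(-i)i/(i(-i))=1$; this is (i). For $N<a<p$ the numerator of $\rho_a(pm)$ contains $pm+N+\frac12=p(m+\frac12)$ and the denominator is a unit; this is (ii). Finally (iii) follows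 from \eqref{eq:factor}, (i) and $\rho_a(pm)\equiv\rho_a(0)\pmod p$.
\end{proof}

Part (ii) suggests separating small and large digits. Put
\[
J(x)=\sum_{a=0}^N\epsilon^a\rho_a(x)^d,\qquad G_m=w(m)^dJ(pm),\qquad E_m=w(m)^d\sum_{a=N+1}^{p-1}\epsilon^a\rho_a(pm)^d .
\]
Then $E_m\equiv0\pmod{p^d}$ and $F_p=G_0+E_0$ with $G_0=J(0)$. Because $p$ is odd and $\epsilon=\pm1$, we have $\epsilon^{pm}=\epsilon^m$, so \eqref{eq:factor} gives $F_{p^{s+1}}=\sum_{m<p^s}\epsilon^mA(m)(G_m+E_m)$. Therefore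
\begin{equation}\label{eq:exact}
F_{p^{s+1}}-F_pF_{p^s}=\sum_{m<p^s}\epsilon^mA(m)\big[(G_m-G_0)+(E_m-E_0)\big],
\end{equation}
and we obtain the reduction on which the proof of Theorem~\ref{thm:finite} rests.

\begin{lemma}\label{lem:reduction}
Let $e\le d$. If $A(m)(G_m-G_0)\equiv0\pmod{p^e}$ for all $m\ge0$, then $F_{p^{s+1}}\equiv F_pF_{p^s}\pmod{p^e}$ for all $s\ge0$.
\end{lemma}

The condition $e\le d$ is what allows us to ignore the large digits. The exponents $3$ and $5$ satisfy it for $d\ge3$ and $d=6$ respectively.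

\section{The case $d=4$, $\epsilon=1$, $p=5$}\label{sec:example}

The difficulty is visible at once. In $G_m=w(m)^dJ(pm)$ neither factor is close to its value at $m=0$ beyond the first power of $p$. For $p=5$,
\[
w(1)=\frac{\alpha(5)}{\alpha(1)}=\frac{63}{128}=1-\frac{65}{128},
\]
which is $1$ modulo $5$ only. The two variations must cancel, and the way to see this is to move a power of $\rho_N$ from one factor to the other. Let $d=4$, $\epsilon=1$, $p=5$, so that $N=2$ and $q=\frac54$, and write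
\[
G_m=v(m)^2\cdot\frac{J(5m)}{\rho_2(5m)^2},\qquad v(m)=w(m)^2\rho_2(5m).
\]

The first factor is now almost constant. With $\rho_2(5)=\frac{143}{168}$ and $\rho_2(0)=\frac38$,
\[
\frac{v(1)}{v(0)}=\frac{63^2}{128^2}\cdot\frac{143}{168}\cdot\frac83=\frac{9009}{16384}=1-\frac{59\cdot5^3}{2^{14}},
\]
and Lemma~\ref{lem:v} below shows that $v(m)\equiv v(0)\pmod{5^3}$ for all $m$.

The second factor has acquired a symmetry. In the variable $y=x+\frac54$,
\[
\rho_1=\frac{4y-3}{4y-1},\qquad\rho_2=\frac{(4y-3)(4y+1)}{(4y-1)(4y+3)},\qquad\frac{\rho_1^2}{\rho_2}=\frac{16y^2-9}{16y^2-1}.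
\]
The map $y\mapsto-y$ inverts $\rho_2$ and fixes $\rho_1^2/\rho_2$, so
\[
L(y)=\frac{J}{\rho_2^2}=\rho_2^{-2}+\Big(\frac{\rho_1^2}{\rho_2}\Big)^2+\rho_2^2
\]
is an even series in $\mathbb{Z}_5[[y]]$. The point $x=5m$ corresponds to $y=5(m+\frac14)$. As $L$ has no linear term, $L(5(m+\frac14))$ is constant modulo $25$, and it is constant modulo $125$ as soon as $5$ divides $[y^2]L$. Now $\rho_2=1+\frac{16}3y+O(y^2)$, so $\rho_2-\rho_2^{-1}=\frac{32}3y+O(y^3)$ and $\rho_2^2+\rho_2^{-2}=2+\frac{1024}9y^2+O(y^4)$; also $\rho_1^2/\rho_2=9+128y^2+O(y^4)$. Hence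
\[
L(y)=83+\Big(\frac{1024}9+2304\Big)y^2+O(y^4)=83+\frac{21760}9y^2+O(y^4),
\]
and $5$ divides $21760$. Thus $G_m\equiv83\,v(0)^2\pmod{125}$ for all $m$, and Lemma~\ref{lem:reduction} gives Theorem~\ref{thm:finite} in this case. The symmetry and the near constancy of $v$ hold for all $d$, $\epsilon$ and $p$; the divisibility of the quadratic coefficient is the special feature.

\section{The reflection $x\mapsto-\frac p2-x$}\label{sec:reflection}

The map $y\mapsto-y$ of the example is $x\mapsto-\frac p2-x$, with fixed point $x=-q$. It exchanges the digits $a$ and $N-a$.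

\begin{lemma}\label{lem:reflection}
For $0\le a\le N$ we have $\rho_{N-a}(x)=\rho_N(x)\rho_a(-\frac p2-x)$. Hence
\[
\rho_N(x)\rho_N(-\tfrac p2-x)=1,\qquad J(x)=\epsilon^N\rho_N(x)^dJ(-\tfrac p2-x).
\]
\end{lemma}

\begin{proof}
We have $\rho_{N-a}(x)/\rho_N(x)=\prod_{i=0}^{a-1}\frac{x+N-i}{x+N-i-1/2}$. With $x'=-\frac p2-x$, the numerators are $x+N-i=-(x'+i+\frac12)$ and the denominators are $x+N-i-\frac12=-(x'+i+1)$, so the product is $\rho_a(x')$. Take $a=N$ for the second formula. For the third, replace $a$ by $N-a$ in the definition of $J$ and use $\epsilon^{N-a}=\epsilon^N\epsilon^a$.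
\end{proof}

The reflection divides $J$ by $\rho_N^d$ and divides $\rho_N$ by $\rho_N^2$. So $J/\rho_N^{d/2}$ is invariant up to sign, and for odd $d$ we need a square root. Reindexing the numerator by $i=N-j$ gives
\begin{equation}\label{eq:rhoN}
\rho_N(x)=\prod_{i=1}^N\frac{x+\frac p2-i}{x+i},\qquad\rho_N(0)\equiv(-1)^N\pmod p .
\end{equation}
By (P1)--(P3) we may define
\[
\mu(x)=\Big(\frac{\rho_N(x)}{\rho_N(0)}\Big)^{1/2},\qquad\kappa(x)=\mu(x)^{-d}J(x),\qquad K(y)=\kappa(y-q)=\sum_{j\ge0}k_jy^j ,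
\]
all with coefficients in $\mathbb{Z}_p$. For an integer $m\ge0$ we always write
\[
Y=m+\tfrac14,\qquad\text{so that}\quad pm=pY-q,\qquad Y^2-\tfrac1{16}=m^2+\tfrac m2 .
\]
With $\lambda_m=w(m)\mu(pm)$ the definitions give
\begin{equation}\label{eq:GK}
G_m=\lambda_m^d\,K(pY).
\end{equation}

\begin{proposition}\label{prop:symmetry}
Let $\sigma=\big(\epsilon(-1)^d\big)^N$. Then $K(-y)=\sigma K(y)$ and $F_p\equiv k_0\pmod p$. In particular $F_p\equiv0\pmod p$ if $\sigma=-1$.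
\end{proposition}

\begin{proof}
Let $x'=-\frac p2-x$. By Lemma~\ref{lem:reflection}, $\big(\mu(x')\mu(x)\rho_N(0)\big)^2=\rho_N(x')\rho_N(x)=1$, so $\mu(x')\mu(x)\rho_N(0)=\pm1$ by (P1). At $x=0$ the left side is congruent to $\rho_N(0)$ modulo $p$, so the sign is $(-1)^N$ by \eqref{eq:rhoN}. Using $\rho_N(x)=\rho_N(0)\mu(x)^2$,
\[
\kappa(x')=\mu(x')^{-d}J(x')=(-1)^{Nd}\mu(x)^d\rho_N(0)^d\cdot\epsilon^N\rho_N(x)^{-d}J(x)=\sigma\,\kappa(x).
\]
For $x=y-q$ we have $x'=-y-q$, which gives $K(-y)=\sigma K(y)$. Further $F_p\equiv J(0)=\kappa(0)=K(q)\equiv k_0\pmod p$, and $k_0=0$ if $K$ is odd.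
\end{proof}

For $(d,\epsilon)=(4,1),(6,1),(3,-1)$ we have $\sigma=1$ for all $p$. For $\epsilon=1$ and $d$ odd, $\sigma=(-1)^N$ equals $-1$ exactly when $p\equiv3\pmod4$. This proves the last sentence of Theorem~\ref{thm:finite} for $(3,1)$ and $(5,1)$.

It remains to control $\lambda_m$. Its square is a rational number, $\lambda_m^2=v(m)/v(0)$ with $v(m)=w(m)^2\rho_N(pm)$, and it is governed by the units $u_i$ and the sums $H_r$ defined by
\[
u_i=i-q\quad(1\le i\le N),\qquad H_r=\sum_{i=1}^Nu_i^{-r}.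
\]

\begin{lemma}\label{lem:v}
For all $m\ge0$,
\[
\lambda_m^2\equiv1-\tfrac12p^3H_3\big(Y^2-\tfrac1{16}\big)-p^5H_5\Big(\tfrac12\big(Y^4-\tfrac1{256}\big)-\tfrac18\big(Y^2-\tfrac1{16}\big)\Big)\pmod{p^6}.
\]
\end{lemma}

\begin{proof}
Let $X=p(k+\frac12)$. By \eqref{eq:W} and \eqref{eq:rhoN},
\[
\frac{v(k+1)}{v(k)}=W(k)^2\,\frac{\rho_N(X+\frac p2)}{\rho_N(X-\frac p2)}=\prod_{i=1}^N\frac{(X-i)(X+p-i)\,(X+i)^2}{(X+\frac p2-i)^2\,(X+i-\frac p2)(X+i+\frac p2)} .
\]
Put $\eta=k+\frac34$ and $h=X+q=p\eta$. Then $X+i=u_i+h$ and $X+\frac p2-i=-(u_i-h)$. Since $(X-i)(X+p-i)=(u_i-h)^2-\frac{p^2}4$ and $(X+i-\frac p2)(X+i+\frac p2)=(u_i+h)^2-\frac{p^2}4$, the $i$-th factor, with $u=u_i$, is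
\[
\frac{1-\frac{p^2}{4(u-h)^2}}{1-\frac{p^2}{4(u+h)^2}}=1-\frac{p^2hu}{(u^2-h^2)^2}\Big(1-\frac{p^2}{4(u+h)^2}\Big)^{-1},
\]
where we used $(u-h)^{-2}-(u+h)^{-2}=4uh(u^2-h^2)^{-2}$. Modulo $p^3$ we have $(1-h^2u^{-2})^{-2}\equiv1+2p^2\eta^2u^{-2}$, and the last bracket is $1+\frac14p^2u^{-2}$. So the factor is congruent to $1-p^3\eta u^{-3}-p^5u^{-5}(2\eta^3+\frac14\eta)$ modulo $p^6$. We multiply over $i$ and over $k<m$; the cross terms are divisible by $p^6$, so the corrections add up. For $Y_k=k+\frac14=\eta-\frac12$,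
\[
Y_{k+1}^2-Y_k^2=2\eta,\qquad Y_{k+1}^4-Y_k^4=4\eta^3+\eta,\qquad2\eta^3+\tfrac14\eta=\tfrac12(4\eta^3+\eta)-\tfrac18(2\eta),
\]
and the sums over $k$ telescope from $Y_0=\frac14$ to $Y_m=Y$.
\end{proof}

\begin{proposition}\label{prop:expansion}
Let $\sigma=1$ and $\ell=k_2-\frac d4pH_3k_0$. For all $m\ge0$,
\begin{equation}\label{eq:expansion}
G_m-G_0\equiv p^2\ell\,\big(m^2+\tfrac m2\big)\pmod{p^4}.
\end{equation}
\end{proposition}

\begin{proof}
We have $\lambda_m\equiv1\pmod p$ by Lemma~\ref{lem:factor}(i). From $\lambda_m^2-1=(\lambda_m-1)(\lambda_m+1)$ and Lemma~\ref{lem:v} we get first $p^3\mid\lambda_m-1$, then $\lambda_m\equiv1-\frac14p^3H_3(Y^2-\frac1{16})\pmod{p^4}$. Since $K$ is even, $K(pY)\equiv k_0+k_2p^2Y^2\pmod{p^4}$. By \eqref{eq:GK},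
\[
G_m\equiv k_0+k_2p^2Y^2-\tfrac d4p^3H_3k_0\big(Y^2-\tfrac1{16}\big)\pmod{p^4}.
\]
Subtract the same formula for $m=0$, where $Y^2=\frac1{16}$.
\end{proof}

\begin{remark}\label{rem:p2}
For every $d\ge2$ and $\epsilon=\pm1$, if $F_p$ is a unit then $\sigma=1$, and \eqref{eq:expansion} with Lemma~\ref{lem:reduction} for $e=2$ gives $f_p\equiv F_p\pmod{p^2}$.
\end{remark}

\begin{proposition}\label{prop:p3}
Let $d\ge3$ and $\sigma=1$. If $p=3$, or if $k_2\equiv0\pmod p$, then $F_{p^{s+1}}\equiv F_pF_{p^s}\pmod{p^3}$ for all $s\ge0$.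
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:reduction} with $e=3$. If $p\mid k_2$ then $p\mid\ell$ and $G_m\equiv G_0\pmod{p^3}$ by \eqref{eq:expansion}. Let $p=3$. If $m\equiv0,1\pmod3$, then $m^2+\frac m2=\frac12m(2m+1)$ is divisible by $3$ and $G_m\equiv G_0\pmod{27}$. If $m\equiv2\pmod3$, then $27\mid A(m)$ by Lemma~\ref{lem:factor}(ii).
\end{proof}

This settles $p=3$ in Theorem~\ref{thm:finite}(ii), where it occurs for $(4,1)$ and, as $\left(\frac{-2}3\right)=1$, for $(3,-1)$.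

\section{The series $K$ modulo $p$ and the case $\epsilon=1$}\label{sec:modp}

Modulo $p$ the half-integers become integers, and the functions $\rho_a$ become translates of one polynomial. Let
\[
P(x)=\prod_{i=1}^N(x+i)\in\mathbb{F}_p[x],\qquad S(x)=\sum_{a=0}^N\epsilon^aP(x+a)^d .
\]
Since $\frac12=N+1$ in $\mathbb{F}_p$, we have $\rho_a(x)=\prod_{j=0}^{a-1}\frac{x+N+1+j}{x+1+j}=P(x+a)/P(x)$ in $\mathbb{F}_p[[x]]$ for $0\le a\le N$, so $J=P^{-d}S$. The elements $\pm i$ with $1\le i\le N$ are the nonzero elements of $\mathbb{F}_p$, so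
\begin{equation}\label{eq:fermat}
\prod_{i=1}^N(x-i)(x+i)=\prod_{j=1}^{p-1}(x+j)=x^{p-1}-1\quad\text{in }\mathbb{F}_p[x].
\end{equation}
With \eqref{eq:rhoN} this gives $\rho_N=(x^{p-1}-1)/P^2$, hence $\mu=(1-x^{p-1})^{1/2}P(0)/P(x)$ by (P3). The powers of $P(x)$ cancel in $\kappa=\mu^{-d}J$, and $K(y)\equiv\kappa(y)\pmod p$ by (P2). Therefore
\begin{equation}\label{eq:Kmodp}
K(y)\equiv P(0)^{-d}\,(1-y^{p-1})^{-d/2}\,S(y)\pmod p,
\end{equation}
and in particular
\begin{equation}\label{eq:k2modp}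
k_2\equiv P(0)^{-d}\,[x^2]S\pmod p\qquad\text{for }p\ge5 .
\end{equation}
The sum $S$ runs over half of $\mathbb{F}_p$. For $\epsilon=1$ it can be completed to a sum over all of $\mathbb{F}_p$, which is invariant under translation.

\begin{lemma}\label{lem:complete}
If $\epsilon=1$ and $3\le d\le6$, then $[x^j]S=0$ for all even $j$ with $2\le j\le d-1$.
\end{lemma}

\begin{proof}
For $N<a<p$ the polynomial $P(x+a)$ has the factor $x+a+i=x$ with $i=p-a\le N$. So $S\equiv\mathcal{S}\pmod{x^d}$ for $\mathcal{S}(x)=\sum_{a\in\mathbb{F}_p}P(x+a)^d$. Expand $P(x+a)^d=\sum_ja^jD_j(x)$ with $\deg D_j\le dN-j$. Recall that $\sum_{a\in\mathbb{F}_p}a^j=0$ for $0\le j<p-1$, with $0^0=1$. Hence $\deg\mathcal{S}\le dN-(p-1)=(d-2)N\le2p-2$. Also $\mathcal{S}(x+1)=\mathcal{S}(x)$, so $\mathcal{S}-\mathcal{S}(0)$ vanishes on $\mathbb{F}_p$ and equals $(x^p-x)\mathcal{S}_1$, where $\mathcal{S}_1(x+1)=\mathcal{S}_1(x)$ and $\deg\mathcal{S}_1\le p-2$.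 Then $\mathcal{S}_1-\mathcal{S}_1(0)$ has $p$ roots and degree less than $p$, so $\mathcal{S}_1$ is constant. Thus $\mathcal{S}=c_0+c_1(x^p-x)$, which contains no even power $x^j$ with $j\ge2$.
\end{proof}

Both hypotheses matter. For $\epsilon=-1$ the sign $(-1)^a$ is not a function on $\mathbb{F}_p$, since $p$ is odd, and translation invariance is lost. For $d\ge7$ and $p\ge5$ the degree bound reaches $2p$ and no longer excludes $(x^p-x)^2=x^2+\cdots$; Section~\ref{sec:sharp} shows that $k_2\not\equiv0$ for $(d,\epsilon)=(7,1)$ and $p=5$.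

For $\epsilon=1$, $d\in\{3,4,5\}$, $p\ge5$ and $\sigma=1$, Lemma~\ref{lem:complete} and \eqref{eq:k2modp} give $p\mid k_2$, and Proposition~\ref{prop:p3} applies. This proves Theorem~\ref{thm:finite}(ii) for $\epsilon=1$.

\section{The case $d=3$, $\epsilon=-1$: sums of cubes}\label{sec:cubes}

Let $d=3$, $\epsilon=-1$, $p\ge5$; then $\sigma=1$. In view of Propositions~\ref{prop:symmetry} and~\ref{prop:p3}, the following statement completes the proof of Theorem~\ref{thm:finite} for this pair.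

\begin{proposition}\label{prop:cubes}
If $\left(\frac{-2}p\right)=1$ then $k_2\equiv0\pmod p$. If $\left(\frac{-2}p\right)=-1$ then $k_0\equiv0\pmod p$.
\end{proposition}

For $0\le a\le N$ we have $\alpha(a)=(-1)^a\binom{-1/2}a\equiv(-1)^a\binom Na\pmod p$, so the signs cancel and $F_p(-1)\equiv\sum_a\binom Na^3$. For $p=5$ and $p=7$, where $-2$ is a nonresidue, these sums are $10$ and $56$, as the second assertion predicts. The idea is to let $N$ vary. The sums $\sum_k\binom nk^3$ satisfy a recurrence of order two in $n$; a deformation of them carries $k_2$ as well and satisfies the same recurrence; and modulo $p$ the recurrence has a symmetry $n\mapsto p-1-n$ with fixed point $N$.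

We work in $\mathbb{F}_p[[x]]$, and $O(x^3)$ denotes an element of $x^3\mathbb{F}_p[[x]]$. For $0\le k\le n\le p-1$ let
\[
C_x(n,k)=\frac{n!}{(1+x)_k(1-x)_{n-k}},\qquad\Phi_n(x)=\sum_{k=0}^nC_x(n,k)^3 .
\]
The denominators are invertible and $C_0(n,k)=\binom nk$. As $C_{-x}(n,n-k)=C_x(n,k)$, the series $\Phi_n$ is even: $\Phi_n=\phi_n+\psi_nx^2+O(x^3)$ with $\phi_n,\psi_n\in\mathbb{F}_p$.

\begin{lemma}\label{lem:link}
We have $k_0\equiv\phi_N$ and $k_2\equiv\psi_N\pmod p$.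
\end{lemma}

\begin{proof}
In $P(x+k)=\prod_{i=k+1}^{k+N}(x+i)$ write $x+i=x-(p-i)$ for $i>N$. By \eqref{eq:fermat},
\[
P(x+k)=\prod_{i=k+1}^N(x+i)\prod_{i=N-k+1}^N(x-i)=\frac{(-1)^{N-k}(x^{p-1}-1)}{(1+x)_k(1-x)_{N-k}} .
\]
Hence $S=(-1)^N(x^{p-1}-1)^3\Phi_N/N!^3$. We have $P(0)=N!$, and \eqref{eq:fermat} at $x=0$ gives $N!^2=(-1)^{N+1}$. So \eqref{eq:Kmodp} reads $K(y)\equiv(1-y^{p-1})^{3/2}\Phi_N(y)$, and $p-1\ge4$.
\end{proof}

\begin{lemma}\label{lem:recurrence}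
The sequences $c=(\phi_n)$ and $c=(\psi_n)$ satisfy, for $1\le n\le p-2$,
\begin{equation}\label{eq:recurrence}
(n+1)^2c_{n+1}=(7n^2+7n+2)c_n+8n^2c_{n-1}.
\end{equation}
\end{lemma}

\begin{proof}
We write the three sums $\Phi_{n+1},\Phi_n,\Phi_{n-1}$ with a common weight and show that the required combination telescopes. Put $M=n+1$ and, for $0\le k\le M$,
\[
z_k=k+x,\qquad\omega_k=\Big(\frac{(n-1)!}{(1+x)_k(1-x)_{M-k}}\Big)^3\in\mathbb{F}_p[[x]].
\]
The last two factors of $(1-x)_{M-k}$ are $M-z_k$ and $M-1-z_k$, when they are present. Therefore: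
\begin{itemize}
\item $\omega_kn^3M^3=C_x(n+1,k)^3$ for $0\le k\le M$;
\item $\omega_kn^3(M-z_k)^3$ equals $C_x(n,k)^3$ for $k\le n$, and is $O(x^3)$ for $k=M$, where $M-z_k=-x$;
\item $\omega_k(M-1-z_k)^3(M-z_k)^3$ equals $C_x(n-1,k)^3$ for $k\le n-1$, and is $O(x^3)$ for $k=n$ and $k=M$;
\item $\omega_{k+1}z_{k+1}^3=\omega_k(M-z_k)^3$ for $0\le k\le n$.
\end{itemize}
By the last relation, telescoping asks for a polynomial $Q$ with
\begin{equation}\label{eq:certificate}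
(M-z)^3Q(z+1)-z^3Q(z)=M^5n^3-(7n^2+7n+2)n^3(M-z)^3-8n^2(M-1-z)^3(M-z)^3 .
\end{equation}
With $t=z-M$, this forces $-(M+t)^3Q\equiv M^5n^3$ modulo $t^3$, which determines $Q$ up to order $t^2$. We claim that
\[
Q(z)=-n^3(M^2-3Mt+6t^2)+4n^2t^3
\]
satisfies \eqref{eq:certificate} identically in $\mathbb{Z}[n,t]$. Indeed $(M+t)^3(M^2-3Mt+6t^2)=M^5+10M^2t^3+15Mt^4+6t^5$. After subtracting $M^5n^3$ and dividing by $n^2t^3$, identity \eqref{eq:certificate} becomes
\begin{multline*}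
n\big(M^2-3M(t+1)+6(t+1)^2\big)-4(t+1)^3+n(10M^2+15Mt+6t^2)-4(M+t)^3\\
=n(7n^2+7n+2)-8(t+1)^3 .
\end{multline*}
Since $(M+t)^3-(t+1)^3=n\big(3(t+1)^2+3n(t+1)+n^2\big)$, division by $n$ turns this into
\[
11M^2+12Mt-3M+12t^2+12t+6-12(t+1)^2-12n(t+1)-4n^2=7n^2+7n+2 .
\]
On the left the terms in $t^2$ cancel, those in $t$ give $12t(M-1-n)=0$, and the rest is $11(n+1)^2-3(n+1)-6-12n-4n^2=7n^2+7n+2$. This proves the claim.

Put $z=z_k$ in \eqref{eq:certificate}, multiply by $\omega_k$ and sum over $0\le k\le M$. The right side is $M^2\Phi_{n+1}-(7n^2+7n+2)\Phi_n-8n^2\Phi_{n-1}+O(x^3)$. The left side telescopes to $\omega_M(-x)^3Q(M+1+x)-\omega_0x^3Q(x)=O(x^3)$. Compare the coefficients of $x^0$ and $x^2$.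
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cubes}]
Let $\mathcal{V}$ be the space of sequences $(c_0,\dots,c_{p-1})$ in $\mathbb{F}_p$ that satisfy \eqref{eq:recurrence} for $1\le n\le p-2$. As $n+1\ne0$ in this range, such a sequence is determined by $(c_0,c_1)$. Define $(\tau c)_n=(-8)^nc_{p-1-n}$. Write \eqref{eq:recurrence} at $n'=p-1-n$. Here $n'+1=-n$ and $n'=-(n+1)$ in $\mathbb{F}_p$, so $7n'(n'+1)+2=7n(n+1)+2$, and multiplication by $(-8)^n$ gives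
\[
-8n^2(\tau c)_{n-1}=(7n^2+7n+2)(\tau c)_n-(n+1)^2(\tau c)_{n+1}.
\]
So $\tau$ maps $\mathcal{V}$ to itself. To find $\tau\phi$ and $\tau\psi$ we need the values at both ends.

From $\Phi_0=1$ and $\Phi_1=(1-x)^{-3}+(1+x)^{-3}$ we get $(\phi_0,\phi_1)=(1,2)$ and $(\psi_0,\psi_1)=(0,12)$. At the other end, $(1-x)_{p-1-k}=(-1)^k\prod_{j=k+1}^{p-1}(x+j)$, so \eqref{eq:fermat} and $(p-1)!=-1$ give
\[
C_x(p-1,k)=\frac{(-1)^k}{1-x^{p-1}},\qquad C_x(p-2,k)=C_x(p-1,k)\,\frac{p-1-k-x}{p-1}=\frac{(-1)^k(x+k+1)}{1-x^{p-1}} .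
\]
As $p-1\ge4$, we obtain $\Phi_{p-1}=\sum_{k=0}^{p-1}(-1)^k+O(x^3)=1+O(x^3)$ and $\Phi_{p-2}=-\sum_{j=1}^{p-1}(-1)^j(x+j)^3+O(x^3)$. For $n=2r$, pairing $2i-1$ with $2i$ gives
\[
\sum_{j=1}^n(-1)^jj=\frac n2,\qquad\sum_{j=1}^n(-1)^jj^3=\sum_{i=1}^r(12i^2-6i+1)=4r^3+3r^2=\frac{n^2(2n+3)}4 .
\]
With $n=p-1$ this yields $\phi_{p-1}=1$, $\psi_{p-1}=0$, $\phi_{p-2}=-\frac14$, $\psi_{p-2}=\frac32$. Hence $\tau\phi$ begins with $(1,2)$ and $\tau\psi$ begins with $(0,-12)$, so $\tau\phi=\phi$ and $\tau\psi=-\psi$. At the fixed index $N=p-1-N$,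
\[
(-8)^N\phi_N=\phi_N,\qquad(-8)^N\psi_N=-\psi_N ,
\]
and $(-8)^N=\left(\frac{-8}p\right)=\left(\frac{-2}p\right)$ by Euler's criterion. If this symbol is $1$ then $\psi_N=0$; if it is $-1$ then $\phi_N=0$. Lemma~\ref{lem:link} concludes the proof.
\end{proof}

\section{The case $d=6$, $\epsilon=1$: a residue identity}\label{sec:six}

Let $d=6$, $\epsilon=1$ and let $p$ be any odd prime; then $\sigma=1$ and, by \eqref{eq:GK},
\begin{equation}\label{eq:six}
G_m=(\lambda_m^2)^3K(pY),\qquad K(pY)\equiv k_0+k_2p^2Y^2+k_4p^4Y^4\pmod{p^6}.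
\end{equation}
To reach $p^5$ we need $k_4$ modulo $p$ and $k_2$ modulo $p^3$. The first comes from Section~\ref{sec:modp}: in \eqref{eq:Kmodp} we have $[y^2]S=[y^4]S=0$ by Lemma~\ref{lem:complete}, and $(1-y^{p-1})^{-3}$ equals $1+O(y^6)$ for $p\ge7$, equals $1+3y^4+O(y^8)$ for $p=5$, and equals $(1-y^6)^{-1}$ in $\mathbb{F}_3[[y]]$ for $p=3$. Therefore
\begin{equation}\label{eq:k4}
k_4\equiv0\pmod p\quad(p\ne5),\qquad k_4\equiv3k_0\pmod5\quad(p=5).
\end{equation}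

For $k_2$ an identity over $\mathbb{F}_p$ is not enough; we need an exact identity over $\mathbb{Q}$ that approximates $[y^2]J(y-q)$ modulo $p^3$. Recall that if a rational function $R(t)$ has all its poles in $\mathbb{Q}$ and $R=O(t^{-2})$ at infinity, then its residues sum to zero: by partial fractions, their sum is the coefficient of $t^{-1}$ in the expansion of $R$ at infinity. At a triple pole $a$, the residue is $[y^2]\,y^3R(a+y)$. So we look for $R$ with triple poles at $0,1,\dots,N$ such that $y^3R(a+y)$ is close to a fixed multiple of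
\[
\rho_a(y-q)^6=\prod_{j=0}^{a-1}\Big(\frac{z_j}{z_j'}\Big)^6,\qquad z_j=y-q+\tfrac12+j,\quad z_j'=y-q+1+j .
\]
The triple poles will supply three of the six powers, in the shifted form $(z_j-q)^3/(z_j'+q)^3$. The numerator of $R$ has to supply the other three and correct the shift. Since
\[
\frac{z^6}{(z-q)^3}=z^3+3qz^2+6q^2z+\cdots=(z+q)^3+3q^2(z+q)+O(q^3),
\]
the right cubic is $\chi(z)=z(z^2+3q^2)$.

\begin{proposition}\label{prop:k2}
We have $k_2\equiv k_0\big(\frac32pH_3-\frac9{16}p^2H_4\big)\pmod{p^3}$.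
\end{proposition}

\begin{proof}
Let
\[
R(t)=\frac{\prod_{i=1}^N\chi(t+i-2q)}{\prod_{k=0}^N(t-k)^3},\qquad R_0(y)=y^3R(y)=\prod_{i=1}^N\frac{\chi(y+i-2q)}{(y-i)^3}\in\mathbb{Z}_p[[y]].
\]
The numerator of $R$ has degree $3N$ and the denominator $3N+3$, so
\begin{equation}\label{eq:residues}
[y^2]\sum_{a=0}^Ny^3R(a+y)=0 .
\end{equation}

\emph{Step 1: comparison with $J$.} Cancelling common factors, $y^3R(a+y)=R_0(y)r_a(y)$ with
\[
r_a(y)=\prod_{j=0}^{a-1}\frac{\chi(y+N+1+j-2q)\,(y-N+j)^3}{\chi(y+1+j-2q)\,(y+1+j)^3}.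
\]
Because $N+\frac12=2q$, the four arguments are $z_j+q$, $z_j-q$, $z_j'-q$ and $z_j'+q$. Let $\Pi(z)=\chi(z+q)(z-q)^3$. As $\chi$ is odd, $\Pi(-z)=\chi(z-q)(z+q)^3$, so $r_a=\prod_{j<a}\Pi(z_j)/\Pi(-z_j')$. In
\[
\Pi(z)=(z^3+3qz^2+6q^2z+4q^3)(z^3-3qz^2+3q^2z-q^3)
\]
the coefficient of $z^5$ is $(3-3)q=0$ and that of $z^4$ is $(3-9+6)q^2=0$, so $\Pi(\pm z)\equiv z^6\pmod{p^3}$. The $z_j'$ with $0\le j<N$ are invertible in $\mathbb{Z}_p[[y]]$. Hence $r_a(y)\equiv\rho_a(y-q)^6\pmod{p^3}$. Since $J=\mu^6\kappa=\rho_N(0)^{-3}\rho_N^3\,\kappa$,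
\begin{equation}\label{eq:theta}
\sum_{a=0}^Ny^3R(a+y)\equiv\rho_N(0)^{-3}\,\theta(y)K(y)\pmod{p^3},\qquad\theta(y)=R_0(y)\rho_N(y-q)^3 .
\end{equation}

\emph{Step 2: expansion of $\theta$.} By \eqref{eq:rhoN}, $\rho_N(y-q)=\prod_i\frac{-(u_i-y)}{u_i+y}$. Also $y+i-2q=(u_i+y)-q$ and $y-i=-\big((u_i-y)+q\big)$, while $\chi(z-q)=z^3-3qz^2+6q^2z-4q^3$. Therefore
\[
\theta(y)=\prod_{i=1}^N\Big(1-\frac{3q}{u_i+y}+\frac{6q^2}{(u_i+y)^2}-\frac{4q^3}{(u_i+y)^3}\Big)\Big(1+\frac q{u_i-y}\Big)^{-3}.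
\]
As $(1+\xi)^{-3}=1-3\xi+6\xi^2-\cdots$, both brackets are values of one function modulo $p^3$:
\[
\theta(y)\equiv\prod_{i=1}^NB(u_i+y)B(u_i-y)\pmod{p^3},\qquad B(z)=1-\frac{3q}z+\frac{6q^2}{z^2}.
\]
Taylor expansion gives $B(u+y)B(u-y)=B(u)^2+\big(B(u)B''(u)-B'(u)^2\big)y^2+O(y^4)$. So $\theta\equiv\theta_0(1+\theta_2y^2+O(y^4))$ with the unit $\theta_0=\prod_iB(u_i)^2$ and $\theta_2=\sum_i(B''/B-B'^2/B^2)(u_i)$. From $B'=3qz^{-2}-12q^2z^{-3}$, $B''=-6qz^{-3}+36q^2z^{-4}$ and $1/B\equiv1+3qz^{-1}\pmod{p^2}$ we get, modulo $p^3$, $B''/B\equiv-6qz^{-3}+18q^2z^{-4}$ and $B'^2/B^2\equiv9q^2z^{-4}$. Hence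
\[
\theta_2\equiv-6qH_3+9q^2H_4=-\tfrac32pH_3+\tfrac9{16}p^2H_4\pmod{p^3}.
\]
By \eqref{eq:residues} and \eqref{eq:theta}, $\theta_0(k_2+\theta_2k_0)\equiv0\pmod{p^3}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}(i)]
By Lemma~\ref{lem:v}, $(\lambda_m^2)^3\equiv1-\frac32p^3H_3(Y^2-\frac1{16})\pmod{p^5}$. With \eqref{eq:six},
\[
G_m-G_0\equiv p^2\big(k_2-\tfrac32pH_3k_0\big)\big(Y^2-\tfrac1{16}\big)+p^4k_4\big(Y^4-\tfrac1{256}\big)\pmod{p^5}.
\]
By Proposition~\ref{prop:k2} the terms in $H_3$ cancel, and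
\begin{equation}\label{eq:bracket}
G_m-G_0\equiv p^4\Big[k_4\big(Y^4-\tfrac1{256}\big)-\tfrac9{16}H_4k_0\big(Y^2-\tfrac1{16}\big)\Big]\pmod{p^5}.
\end{equation}
If $p\ge7$, then $k_4\equiv0$ by \eqref{eq:k4} and $H_4\equiv\sum_{i=1}^Ni^{-4}\equiv\frac12\sum_{i=1}^{p-1}i^{-4}\equiv0\pmod p$, since $p-1$ does not divide $4$. If $p=3$, then $k_4\equiv0$ and $9\equiv0$. In both cases $G_m\equiv G_0\pmod{p^5}$. If $p=5$, then $H_4\equiv2$, $k_4\equiv3k_0$ and $16\equiv1$, so the bracket in \eqref{eq:bracket} is congruent to $3k_0(Y^4-1)-3k_0(Y^2-1)=3k_0Y^2(Y^2-1)$, where $Y\equiv m-1\pmod5$. It vanishes for $m\equiv0,1,2\pmod5$, and for $m\equiv3,4$ we have $5^6\mid A(m)$. In all cases $A(m)(G_m-G_0)\equiv0\pmod{p^5}$, and Lemma~\ref{lem:reduction} applies with $e=5$.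
\end{proof}

The proof of Theorem~\ref{thm:finite}, and with it of Theorem~\ref{thm:main}, is complete.

\section{The obstruction modulo $p^3$ and optimality}\label{sec:sharp}

To show that a congruence fails we evaluate the leading term of \eqref{eq:exact}. Two simple facts do this.

\begin{lemma}\label{lem:transfer}
\begin{itemize}
\item[(i)] Let $g(m)\in\mathbb{Z}_p$ be such that $g(m)$ modulo $p$ depends only on $m$ modulo $p$. For $s\ge1$,
\[
\sum_{m<p^s}\epsilon^mA(m)g(m)\equiv F_{p^{s-1}}\sum_{a=0}^N\epsilon^aA(a)g(a)\pmod p .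
\]
\item[(ii)] Let $F_p$ be a unit, $e\ge1$, $c\in\mathbb{Z}_p$, and suppose that $F_{p^{s+1}}-F_pF_{p^s}\equiv p^ec\,F_{p^{s-1}}\pmod{p^{e+1}}$ for all $s\ge1$. Then $f_p\equiv F_p+p^ec/F_p\pmod{p^{e+1}}$.
\end{itemize}
\end{lemma}

\begin{proof}
For (i) write $m=a+pm'$ and use Lemma~\ref{lem:factor}(ii),(iii). With $g=1$ this gives $F_{p^s}\equiv F_pF_{p^{s-1}}\pmod p$. For (ii) divide by the unit $F_{p^s}$ and let $s\to\infty$.
\end{proof}

Put $T=\sum_{a=0}^N\epsilon^aA(a)(a^2+\frac a2)$.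

\begin{proposition}\label{prop:criterion}
Let $d\ge3$, $p\ge5$, and let $F_p$ be a unit. With $k_2$ modulo $p$ given by \eqref{eq:k2modp},
\[
f_p\equiv F_p+p^2\,\frac{k_2T}{F_p}\pmod{p^3}.
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:symmetry}, $\sigma=1$. By \eqref{eq:exact}, \eqref{eq:expansion} and $\ell\equiv k_2\pmod p$, we have $F_{p^{s+1}}-F_pF_{p^s}\equiv p^2k_2\sum_{m<p^s}\epsilon^mA(m)(m^2+\frac m2)\pmod{p^3}$. Apply Lemma~\ref{lem:transfer}.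
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
By Theorem~\ref{thm:main} it suffices to find a failing prime for $(4,-1)$, $(5,-1)$ and $(6,-1)$. We use $\alpha(a)\equiv P(a)/P(0)$ and $[x^2](1+bx+cx^2+\cdots)^d=dc+\binom d2b^2$.

\emph{The prime $p=5$.} Here $P=(x+1)(x+2)$, $P(0)=2$, and
\[
\frac{P(x)}{P(0)}=1+4x+3x^2,\qquad\frac{P(x+1)}{P(0)}=3(1+x^2),\qquad\frac{P(x+2)}{P(0)}=1+x+3x^2 .
\]
So $F_5\equiv2+\epsilon3^d$. The digits $a=0,2$ each contribute $3d+\binom d2$ to $k_2$, together $d^2+5d$, and $a=1$ contributes $\epsilon3^dd$; thus $k_2\equiv d(d+\epsilon3^d)$. Finally $T=\frac32\epsilon A(1)+5A(2)\equiv-\epsilon3^d\not\equiv0$. Hence, if $2+\epsilon3^d\not\equiv0\pmod5$, then $F_5\equiv f_5\pmod{125}$ if and only if $d(d+\epsilon3^d)\equiv0\pmod5$. This fails for $(4,-1)$, where $F_5\equiv1$ and $k_2\equiv2$, and for $(6,-1)$, where $F_5\equiv3$ and $k_2\equiv2$. It also fails, for instance, for $(7,1)$,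 $(8,\pm1)$ and $(9,-1)$.

\emph{The prime $p=7$ for $(5,-1)$.} Here $P=(x+1)(x+2)(x+3)$, $P(0)=-1$, and
\[
\frac{P(x)}{P(0)}=1-4x+x^2+\cdots,\qquad\frac{P(x+1)}{P(0)}=4(1+4x+3x^2+\cdots).
\]
From $P(3-x)=-P(x)$ we get $P(x+3)=-P(-x)$ and $P(x+2)=-P(1-x)$, so $S=P(x)^5+P(-x)^5-P(1+x)^5-P(1-x)^5$ and
\[
k_2\equiv2\big((5+10\cdot16)-4^5(15+10\cdot16)\big)\equiv2(4-0)\equiv1\pmod7 .
\]
Further $\alpha(0),\dots,\alpha(3)\equiv1,4,3,-1$, so $A(0),\dots,A(3)\equiv1,2,5,-1$, $F_7\equiv1-2+5+1=5$ and $T\equiv-2\cdot\frac32+5\cdot5+\frac{21}2\equiv1$. By Proposition~\ref{prop:criterion} the congruence modulo $7^3$ fails.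
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
In each case we exhibit a prime $p$ with $F_p$ a unit for which the hypothesis of Lemma~\ref{lem:transfer}(ii) holds with a unit $c$ and $e=3$, respectively $e=5$. In all five cases $\sigma=1$. For $d=3$ the modulus $p^4$ exceeds $p^d$, so the terms $E_m$ in \eqref{eq:exact} must be computed; in the other cases they vanish to the required order. By \eqref{eq:factor} and $\alpha(1)=\frac12$, we have $G_1=\sum_{a\le N}\epsilon^a(2\alpha(p+a))^d$.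

\emph{The pair $(4,1)$, $p=3$.} Here $P=x+1$ and $S=(x+1)^4+(x-1)^4=2-x^4$ in $\mathbb{F}_3[x]$. By \eqref{eq:Kmodp}, $K\equiv2(1-y^2)^{-2}+O(y^4)$, so $F_3\equiv2$ and $\ell\equiv k_2\equiv4\equiv1\pmod3$. Modulo $9$, the number $\frac12m(2m+1)$ is $3\cdot2j$ for $m=3j$ and $3(j+2)$ for $m=3j+1$, while $81\mid A(m)$ for $m=3j+2$. As $A(1)=\frac1{16}\equiv1\pmod3$, Lemma~\ref{lem:factor}(iii) gives
\[
\sum_{m<3^s}A(m)\big(m^2+\tfrac m2\big)\equiv3\sum_{j<3^{s-1}}A(j)(3j+2)\equiv6F_{3^{s-1}}\pmod9 .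
\]
By \eqref{eq:exact} and \eqref{eq:expansion}, $F_{3^{s+1}}-F_3F_{3^s}\equiv54F_{3^{s-1}}\pmod{81}$, so $c=2$.

\emph{The pair $(3,-1)$, $p=3$.} Here $S=(x+1)^3-(x+2)^3=2$ and $[y^2](1-y^2)^{-3/2}=\frac32\equiv0$, so $F_3\equiv2$ and $3\mid k_2$, $3\mid\ell$. By \eqref{eq:expansion}, $G_m\equiv G_0\pmod{81}$ for $m\equiv0,1\pmod3$; for $m\equiv2$ we have $27\mid A(m)$ and $3\mid G_m-G_0$. So only $E_m$ contributes. We have $\rho_2(3m)=3(m+\frac12)\frac{3m+1/2}{(3m+1)(3m+2)}$, and the last fraction is $\frac14\equiv1\pmod3$. Hence $E_m\equiv27(m+\frac12)^3\equiv27(m+2)\pmod{81}$, and by Lemma~\ref{lem:transfer}(i)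
\[
F_{3^{s+1}}-F_3F_{3^s}\equiv27\sum_{m<3^s}(-1)^mA(m)m\equiv-27A(1)F_{3^{s-1}}\pmod{81}.
\]
As $A(1)=\frac18\equiv2$, we get $c=1$.

In the next two cases $E_m\equiv0\pmod{p^4}$ and $p\mid\ell$. Then \eqref{eq:exact}, \eqref{eq:expansion} and Lemma~\ref{lem:transfer}(i) give $c=(\ell/p)\,T$, and $\ell$ is read off from $G_1-G_0\equiv\frac32p^2\ell\pmod{p^4}$.

\emph{The pair $(3,1)$, $p=5$.} By the formulas for $p=5$ above, $F_5\equiv4$ and $T\equiv3$. For $a=3,4$ we have $\rho_a(5m)=5(m+\frac12)\varepsilon_a$ with units $\varepsilon_3\equiv\frac18\equiv2$ and $\varepsilon_4\equiv\frac18\cdot\frac78\equiv3$, so $E_m\equiv125(m+\frac12)^3(2^3+3^3)\equiv0\pmod{625}$. Next, $G_0=\frac{603}{512}$, and modulo $625$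
\[
2^{30}G_1=504^3+462^3+429^3\equiv314+503+464\equiv31,\qquad2^{30}G_0=603\cdot2^{21}\equiv156 .
\]
Since $2^{30}\equiv574\equiv-1\pmod5$, we get $G_1-G_0\equiv125\pmod{625}$ and $\ell\equiv-5\pmod{25}$. So $c\equiv-3\pmod5$.

\emph{The pair $(5,1)$, $p=13$.} We compute modulo $13^4=28561$. We have $\rho_a(13)=\prod_{j<a}\frac{27+2j}{28+2j}$; let $D=28\cdot30\cdot32\cdot34\cdot36\cdot38$.
\[
\begin{array}{c|rrrrrrr}
a&0&1&2&3&4&5&6\\\hline
2^{10}\alpha(a)&1024&512&384&320&280&252&231\\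
(2^{10}\alpha(a))^5&-10019&-11916&-12534&12527&7798&2839&1746\\
D\rho_a(13)&13346&2669&1628&-1993&8986&-11891&-304\\
(D\rho_a(13))^5&-8871&2649&-9013&-9578&6886&-8661&-9014
\end{array}
\]
The second row sums to $-9559$ and its first entry is $2^{50}$, so $G_0\equiv9559/10019\equiv23750$. The fourth row sums to $-7041$ and its first entry is $D^5$. Also $w(1)=2\alpha(13)=1300075/2^{22}$, and $w(1)^5\equiv5087/(-7042)$. Hence
\[
G_1=w(1)^5\sum_{a=0}^6\rho_a(13)^5\equiv\frac{5087\cdot(-7041)}{(-7042)(-8871)}\equiv6174\equiv G_0+5\cdot13^3 ,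
\]
so $\frac32\ell\equiv65$ and $\ell\equiv-13\pmod{13^2}$. Modulo $13$, $\alpha(a)\equiv(-1)^a\binom6a$ gives $A(0),\dots,A(6)\equiv1,11,6,2,6,11,1$. So $F_{13}\equiv38\equiv-1$, and $2T\equiv33+60+42+216+605+78\equiv7$, that is, $T\equiv10$. Thus $c\equiv-10\pmod{13}$.

\emph{The pair $(6,1)$, $p=7$.} Let first $p\ge7$. Multiply the cube of the expansion in Lemma~\ref{lem:v} by \eqref{eq:six}. Since $p\mid k_2$ by Proposition~\ref{prop:k2}, the product of the terms in $p^3H_3$ and $p^2k_2$ vanishes modulo $p^6$. So modulo $p^6$, $G_m$ is an even polynomial in $Y$ of degree at most $4$, with coefficient $p^2k_2-\frac32p^3H_3k_0+\frac38p^5H_5k_0$ at $Y^2$ and $p^4k_4-\frac32p^5H_5k_0$ at $Y^4$. Both are divisible by $p^5$, by Proposition~\ref{prop:k2} and $H_4\equiv k_4\equiv0\pmod p$. Thus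
\[
G_m-G_0\equiv p^5g(m)\pmod{p^6},\qquad g(m)=\gamma_2\big(Y^2-\tfrac1{16}\big)+\gamma_4\big(Y^4-\tfrac1{256}\big),\quad\gamma_2,\gamma_4\in\mathbb{Z}_p,
\]
and Lemma~\ref{lem:transfer}(i) gives $c=\sum_{a\le N}A(a)g(a)$. For $p=7$ we have $Y\equiv m+2$, which is $2,3,-3,-2$ for $m=0,1,2,3$; so $g(3)\equiv g(0)=0$ and $g(2)\equiv g(1)\pmod7$. Modulo $7^6=117649$,
\begin{align*}
2^{102}G_1&=54912^6+51480^6+48620^6+46189^6\\
&\equiv-32710+40279+53628+40279=101476,\\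
2^{102}G_0&=(16^6+8^6+6^6+5^6)\,2^{78}=17101641\cdot2^{78}\equiv42536\cdot(-4472)\equiv17441 .
\end{align*}
The difference is $84035=5\cdot7^5$, and $2^{102}\equiv1\pmod7$, so $g(1)\equiv5$. The numbers $A(0),\dots,A(3)$ are sixth powers of units, hence congruent to $1$ modulo $7$. So $F_7\equiv4$ and $c\equiv10\equiv3\pmod7$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BD}
Frits Beukers and Eric Delaygue, \emph{Some supercongruences of arbitrary length}, arXiv:1805.02467 (2018).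

\end{thebibliography}
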